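\title{Nonvanishing ends of the free weighted maximal spanning forest on a nonunimodular transitive graph}

\begin{abstract}
On a connected, locally finite, vertex-transitive graph $G$ whose automorphism group is not unimodular, the Haar measures of the stabilizers assign nonconstant weights to the vertices. The free weighted maximal spanning forest deletes from every cycle its lightest edge, with ties broken by independent uniform labels. We prove that almost surely all trees of this forest have the same number of nonvanishing ends, that is, ends near which the weight does not tend to zero. This number is either $1$ or $2^{\aleph_0}$, it depends only on $G$, and both values occur. The proof compares the forest with a subforest whose trees have exactly one nonvanishing end, and uses that edges of different weights are decided by independent families of labels.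
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Weights}

Throughout, $G=(V,E)$ is a connected, locally finite, simple graph, and its automorphism group $\Gamma=\operatorname{Aut}(G)$ acts transitively on $V$. With the topology of pointwise convergence, $\Gamma$ is a locally compact group in which the stabilizers $\Gamma_x=\{\gamma:\gamma x=x\}$ are compact and open. Let $\mu$ be a left Haar measure on $\Gamma$, so that $0<\mu(\Gamma_x)<\infty$. The group $\Gamma$ is \emph{unimodular} if $\mu$ is also right invariant, and $G$ is \emph{nonunimodular} if $\Gamma$ is not unimodular.

The \emph{relative weight} of $x$ with respect to $y$ is $w^y(x)=\mu(\Gamma_x)/\mu(\Gamma_y)$. It satisfies the cocycle identity $w^z(x)=w^y(x)\,w^z(y)$. We fix a reference vertex $o$ and write $w=w^o$. Then $w^y(x)=w(x)/w(y)$, and a change of $o$ multiplies $w$ by a constant.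

The weight has a combinatorial meaning. The orbit $\Gamma_xy$ is finite, since it lies in a sphere around $x$, and $\Gamma_x$ is the union of $|\Gamma_xy|$ left cosets of $\Gamma_x\cap\Gamma_y$. Thus $\mu(\Gamma_x)=|\Gamma_xy|\,\mu(\Gamma_x\cap\Gamma_y)$, and exchanging $x$ and $y$ we get
\begin{equation}\label{eq:orbit}
\frac{w(x)}{w(y)}=\frac{|\Gamma_xy|}{|\Gamma_yx|}.
\end{equation}
So $x$ is heavier than $y$ when $x$ sees more copies of $y$ than $y$ sees copies of $x$. (Right cosets give the same formula for a right Haar measure.) Since $\Gamma_{\gamma x}\gamma y=\gamma\,\Gamma_xy$, formula \eqref{eq:orbit} gives
\begin{equation}\label{eq:inv}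
\frac{w(\gamma x)}{w(\gamma y)}=\frac{w(x)}{w(y)}\qquad(\gamma\in\Gamma,\ x,y\in V).
\end{equation}
Each automorphism therefore multiplies all weights by one constant. This constant is the number $c(\gamma)$ with $\mu(A\gamma^{-1})=c(\gamma)\mu(A)$ for all Borel sets $A$, which exists by the uniqueness of left Haar measure; indeed $\mu(\Gamma_{\gamma x})=\mu(\gamma\Gamma_x\gamma^{-1})=c(\gamma)\mu(\Gamma_x)$. By transitivity, $w$ is constant if and only if $c\equiv1$, that is, if and only if $\Gamma$ is unimodular.

\subsection{Nonvanishing ends}

Let $T$ be a tree contained in $G$. A \emph{ray} is an infinite simple path, two rays of $T$ are equivalent if they have a common tail, and an \emph{end} of $T$ is an equivalence class of rays. From each vertex of $T$ there is exactly one ray in each end. A sequence $(x_n)$ of vertices of $T$ \emph{converges} to the end $\xi$ if for every finite set $S$ of vertices, $x_n$ eventually lies in the component of $T\setminus S$ that contains the tails of the rays in $\xi$. This is convergence in the end compactification of $T$; the $x_n$ need not lie on a ray in $\xi$. The end $\xi$ is \emph{vanishing} if $w(x_n)\to0$ for every sequence $x_n\to\xi$, and \emph{nonvanishing} otherwise, that is, if $\limsup_{x\to\xi}w(x)>0$. The choice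 of $o$ plays no role. If $g$ is an edge of $T$, we say that $\xi$ \emph{lies in} the component of $T\setminus g$ that contains the tails of its rays.

The reason to single out these ends is the mass transport principle (Lemma~\ref{lem:mtp}), the basic averaging tool on a transitive graph. It counts a vertex $y$ with multiplicity $w(y)$. An infinite set of finite total weight is then no larger than a finite set, and a part of a tree in which the weights decay can be negligible although it is infinite. If $w\equiv1$, every end is nonvanishing.

\subsection{The forests}

Let $(U(e))_{e\in E}$ be independent labels, uniform on $[0,1]$. Almost surely they are distinct and lie in $(0,1)$, and we assume this throughout. The \emph{free minimal spanning forest} $\mathrm{FMSF}(G)$ is obtained from $G$ by deleting every edge whose label is the largest on some cycle. (Cycles are finite.)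

The weighted version first compares weights and uses labels only to break ties. Give the edge $e=\{x,y\}$ the weight $w(e)=\min\{w(x),w(y)\}$, and define a linear order on $E$ by
\[
e\prec e'\iff w(e)<w(e'),\ \text{ or }\ w(e)=w(e')\text{ and }U(e)>U(e').
\]
Heavy edges are large, and among edges of equal weight those with small labels are large. The order does not depend on $o$. The \emph{free $w$-maximal spanning forest} $F$ is obtained from $G$ by deleting every edge that is $\prec$-minimal on some cycle. Every cycle loses an edge, so $F$ is a spanning forest. For $w\equiv1$ the construction gives exactly $\mathrm{FMSF}(G)$.

By a theorem of Tim\'ar, if $G$ is transitive and unimodular, then almost surely every tree of $\mathrm{FMSF}(G)$ has the same number of ends. The nonunimodular counterpart is a question from the work of Chen, Terlov and Tserunyan \cite{CTT}.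

\begin{quote}
\emph{If $G$ is transitive and nonunimodular, do almost surely all trees of $F$ have the same number of nonvanishing ends?}
\end{quote}

Invariance of the law of $F$ under $\Gamma$ does not answer such a question. On $\mathbb Z^2$, pick one of the two coordinate directions at random and then, for each line in that direction, keep all or none of its edges according to independent fair coins. This is an invariant random spanning forest that contains both two-ended trees and single vertices.

What should one expect for $F$? An edge that is $\prec$-largest at a vertex $v$ is minimal on no cycle, so it is kept. When $G$ is nonunimodular, every vertex has a heavier neighbor (Lemma~\ref{lem:up}), so this edge has weight $w(v)$ and leads to a vertex at least as heavy as $v$. The trees of $F$ therefore tend to climb, and one expects at least one nonvanishing end in each. Further nonvanishing ends should come from edges of $F$ both of whose sides climb, and the issue is whether such edges can be present in some trees and absent from others.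

\subsection{The result}

For an edge $e$ let $H_e=\{f\in E:f\succ e\}$, and for $e=\{x,y\}$ let $D_x(e)$ and $D_y(e)$ be the components of $x$ and $y$ in the graph $(V,H_e)$. The edge $e$ is minimal on a cycle exactly when $x$ and $y$ are joined by a path of edges larger than $e$. Hence
\begin{equation}\label{eq:F}
e\in F\iff D_x(e)\ne D_y(e).
\end{equation}
We split $F$ according to the sizes of these two components:
\begin{align*}
W&=\{e\in F:\ D_x(e)\text{ or }D_y(e)\text{ is finite}\},\\
\mathcal E&=F\setminus W=\{e:\ D_x(e)\ne D_y(e)\text{ and both are infinite}\}.
\end{align*}
The forest $(V,W)$ is what remains if all infinite components of $H_e$ are regarded as joined at infinity, so we call it the \emph{wired subforest}. The edges of $\mathcal E$ are called \emph{links}.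

\begin{theorem}\label{thm:main}
Let $G$ be a connected, locally finite, vertex-transitive, nonunimodular graph. Exactly one of the following holds.
\begin{itemize}
\item[(I)] $\mathbb P(e\in\mathcal E)=0$ for every edge $e$. Then almost surely $F=W$, and almost surely every tree of $F$ has exactly one nonvanishing end.
\item[(II)] $\mathbb P(e\in\mathcal E)>0$ for some edge $e$. Then almost surely every tree of $F$ has exactly $2^{\aleph_0}$ nonvanishing ends. Moreover, almost surely, for every tree $T$ of $F$ and every edge $g$ of $T$, each component of $T\setminus g$ in which some nonvanishing end lies has $2^{\aleph_0}$ nonvanishing ends lying in it.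
\end{itemize}
In particular, almost surely all trees of $F$ have the same number of nonvanishing ends.
\end{theorem}

So the answer to the question is yes, and which alternative holds depends only on $G$. The proof uses only that $\Gamma$ is a closed, transitive, nonunimodular group of automorphisms of $G$. Nonunimodularity cannot be dropped from the dichotomy: for $G=\mathbb Z$ there are no cycles, so $F=G$ has two ends, while almost surely there is no link, because an infinite $D_x(e)$ requires all labels on a half-line to be below $U(e)<1$.

The proof has three parts. Section~\ref{sec:wired} shows that every tree of $W$ has exactly one nonvanishing end. Section~\ref{sec:links} shows that in case (II) every tree of $W$ meets infinitely many links of large weight; the key is that the status of an edge of weight $t$ depends only on the labels of the edges of weight exactly $t$. Section~\ref{sec:proof} counts the ends of a tree glued from trees of $W$ along links. Before this, Section~\ref{sec:examples} computes $F$, $W$ and $\mathcal E$ in two graphs, one for each alternative. Section~\ref{sec:criteria}, which the proof does not need, gives criteria for deciding the alternative.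

\section{Up-edges, mass transport and two tests}\label{sec:tools}

From now on $G$ is nonunimodular. Let $\Delta$ be its degree. An edge is \emph{horizontal} if its endpoints have equal weight; otherwise it is an \emph{up-edge} from its lower (lighter) endpoint to its upper endpoint. Every edge at $v$ has weight at most $w(v)$, and it has weight exactly $w(v)$ if and only if it is horizontal or an up-edge from $v$.

\begin{lemma}\label{lem:up}
Every vertex is the lower endpoint of an up-edge; in particular, $G$ is infinite. The set $\mathcal R$ of ratios $w(y)/w(x)$ over all up-edges from $x$ to $y$ is a finite nonempty subset of $(1,\infty)$.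
\end{lemma}

\begin{proof}
Since $w$ is not constant and $G$ is connected, there are neighbors $a,b$ with $w(b)>w(a)$. Given $v$, choose $\gamma$ with $\gamma a=v$; by \eqref{eq:inv}, $\gamma b$ is a heavier neighbor of $v$. Following up-edges we meet infinitely many vertices. Again by \eqref{eq:inv} and transitivity, every ratio in $\mathcal R$ is attained on an edge at $o$, so $|\mathcal R|\le\Delta$.
\end{proof}

We put $r=\min\mathcal R>1$ and $j_0=|\mathcal R|$. Lemma~\ref{lem:up} is the form in which nonunimodularity enters the proof.

\begin{lemma}[Tilted mass transport principle]\label{lem:mtp}
If $f\colon V\times V\to[0,\infty]$ satisfies $f(\gamma x,\gamma y)=f(x,y)$ for all $\gamma\in\Gamma$, then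
\[
\sum_{y\in V}f(o,y)=\sum_{y\in V}f(y,o)\,w(y).
\]
\end{lemma}

One reads $f(x,y)$ as the mass sent from $x$ to $y$: the mass sent by $o$ equals the mass received by $o$, when mass coming from $y$ is multiplied by $w(y)=w^o(y)$.

\begin{proof}
The functions $f(o,\cdot)$, $f(\cdot,o)$ and $w$ are constant on the orbits of $\Gamma_o$, the last by \eqref{eq:inv}. We match the orbits on the two sides. For $y\in V$ choose $\gamma$ with $\gamma y=o$ and put $y'=\gamma o$. Then $f(o,y)=f(\gamma o,\gamma y)=f(y',o)$. The orbit $\Gamma_oy'$ depends only on $\Gamma_oy$: any other choice of $\gamma$ has the form $h\gamma$ with $h\in\Gamma_o$ and replaces $y'$ by $hy'$, and for $k\in\Gamma_o$ the vertex $ky$ with the automorphism $\gamma k^{-1}$ gives the same $y'$. Applied to $y'$ with $\gamma^{-1}$, the construction returns $y$. So $\Gamma_oy\mapsto\Gamma_oy'$ is a bijection of the set of orbits. By \eqref{eq:orbit},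
\[
|\Gamma_oy'|\,w(y')=|\Gamma_{y'}o|=|\Gamma_{\gamma o}\gamma y|=|\Gamma_oy|.
\]
Multiply by $f(y',o)=f(o,y)$ and sum over the orbits.
\end{proof}

The group $\Gamma$ acts on label configurations by $(\gamma U)(e)=U(\gamma^{-1}e)$, and this action preserves the law of $U$. By \eqref{eq:inv}, $\gamma$ preserves comparisons of weights, so it carries the order $\prec$ defined by $U$ to the order defined by $\gamma U$. Hence $F(\gamma U)=\gamma F(U)$, and the same holds for $W$, for $\mathcal E$ and for every object built from them below. This has two consequences. If $\varphi(x,y;U)\ge0$ satisfies $\varphi(\gamma x,\gamma y;\gamma U)=\varphi(x,y;U)$, then Lemma~\ref{lem:mtp} applies to $f(x,y)=\mathbb E\,\varphi(x,y;U)$. And an equivariantly defined property that holds almost surely at $o$ holds almost surely at all vertices at once, since $\Gamma$ is transitive and $V$ is countable.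

The next lemma is all we use about the definition of a nonvanishing end.

\begin{lemma}\label{lem:ends}
Let $T\subseteq G$ be a tree.
\begin{itemize}
\item[(i)] If for some $s>0$ a ray of $T$ has infinitely many vertices of weight at least $s$, then its end is nonvanishing.
\item[(ii)] Let $X$ be a component of $T\setminus g$ for an edge $g$ of $T$. If for every $s>0$ only finitely many vertices of $X$ have weight at least $s$, then every end of $T$ that lies in $X$ is vanishing.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The vertices of a ray converge to its end, and so does every subsequence. (ii) Let $x_n\to\xi$ with $\xi$ lying in $X$. Taking for $S$ the endpoint of $g$ outside $X$, we see that $x_n\in X$ eventually. Taking for $S$ the set of vertices of $X$ of weight at least $s$, we see that $x_n\notin S$ eventually. So $w(x_n)<s$ eventually, for every $s>0$.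
\end{proof}

Finally we need a way to certify that an edge is in $W$ and a way to certify that it is not. For $K\subseteq V$ let $\partial K$ be the set of edges with exactly one endpoint in $K$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(i)] If $K\subset V$ is finite and nonempty, then the $\prec$-largest edge of $\partial K$ lies in $W$.
\item[(ii)] If $e=\{x,y\}$ and $D_x(e)$ contains a vertex of weight greater than $w(e)$, then $D_x(e)$ is infinite.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The set $\partial K$ is finite, and it is nonempty because $G$ is infinite and connected. Let $e=\{x,y\}$ with $x\in K$ be its largest edge. No edge of $H_e$ leaves $K$, so $D_x(e)\subseteq K$ is finite and does not contain $y$. (ii) Let $v\in D_x(e)$ have $w(v)>w(e)$. Follow up-edges from $v$, using Lemma~\ref{lem:up}. They all have weight at least $w(v)$, so they lie in $H_e$, and the vertices visited are distinct because their weights increase strictly.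
\end{proof}

\section{Two examples}\label{sec:examples}

\subsection{The grandparent graph: one nonvanishing end}\label{sec:gp}

Take the $3$-regular tree and fix one of its ends. Every vertex has a \emph{parent}, its neighbor in the direction of the fixed end, and two children. The \emph{grandparent graph} $H$ is obtained by adding an edge from each vertex to the parent of its parent. Automorphisms of the tree that fix the end act on $H$, and they act transitively.

Every automorphism of $H$ preserves parents. Indeed, the endpoints of an edge from $x$ to its parent have three common neighbors (the grandparent and the two children of $x$), while the endpoints of an edge from $x$ to its grandparent have one (the parent of $x$). So automorphisms preserve the tree. Among the three tree-neighbors of a vertex, the parent is adjacent in $H$ to the other two, while the two children are not adjacent to each other; so the parent is preserved as well. If $p$ is the parent of $x$, then $\Gamma_xp=\{p\}$, and $\Gamma_px$ consists of the two children of $p$. By \eqref{eq:orbit}, $w(p)/w(x)=2$, and $H$ is nonunimodular. As a check of Lemma~\ref{lem:mtp}, let each vertex send unit mass to its parent: $o$ sends $1$ and receives $2\cdot\frac12$.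

There are no horizontal edges, and each vertex $x$ has two up-edges, to its parent and to its grandparent. Let $e$ be an up-edge from $x$ to $y$ and $t=w(x)$. Any two vertices have a common ancestor, and ancestors are heavier, so all vertices of weight greater than $t$ are joined by edges of weight greater than $t$ and lie in $D_y(e)$. The only edge at $x$ that can lie in $H_e$ is the other up-edge $e'$. If $U(e')<U(e)$, then $x\in D_y(e)$ and $e\notin F$. Otherwise $D_x(e)=\{x\}$ and $e\in W$. So $F=W$, alternative (I) holds, and $F$ has a simple description: each vertex $x$ is joined to a vertex $\pi(x)$, its parent or its grandparent, chosen by independent fair coins. The ray $x,\pi(x),\pi^2(x),\dots$ defines a nonvanishing end.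

The tree of $x$ may well have other ends. The descendants $u$ of $x$ with $\pi^k(u)=x$ for some $k$ through grandparent steps only form a Galton--Watson tree whose offspring law is binomial with parameters $4$ and $\frac12$. Its mean is $2>1$, so with positive probability the tree of $x$ contains a ray that descends from $x$. Such ends are vanishing by Lemma~\ref{lem:oneend} below.

\subsection{A free product: continuum many nonvanishing ends}\label{sec:fp}

Let $G$ be the free product of $H$ and $K_2$: every vertex lies in exactly one copy of $H$ and on exactly one further edge, these further edges join different copies, and contracting every copy of $H$ to a point yields a tree. The further edges are exactly the bridges of $G$, since every edge of $H$ lies in a triangle. Hence automorphisms of $G$ preserve the set of bridges, permute the copies of $H$ and preserve parents within them.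

Conversely, every isomorphism $\phi$ between two copies of $H$ extends to an automorphism of $G$. Write $\bar x$ for the other endpoint of the bridge at $x$. If $\phi$ is defined on the copy containing $x$ and not yet on the copy containing $\bar x$, extend it by an isomorphism from the copy containing $\bar x$ onto the copy containing $\overline{\phi(x)}$ that sends $\bar x$ to $\overline{\phi(x)}$; one exists because $H$ is transitive. Since the copies are arranged in a tree, each copy is reached once, as a source and as a target, and the extension is an automorphism. It follows that $G$ is transitive and that $w(p)/w(x)=2$ for $p$ the parent of $x$, by the same orbit count as in $H$. For a bridge, $\Gamma_x\bar x=\{\bar x\}$ and $\Gamma_{\bar x}x=\{x\}$, so bridges are horizontal.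

Every cycle of $G$ lies in one copy of $H$. So $F$ consists of all bridges together with, for each vertex $x$, the up-edge $a_x$ from $x$ with the smaller label, as in Section~\ref{sec:gp}. Fix a bridge $e=\{x,y\}$ of weight $t$. The edges $a_x,e,a_y$ form a path in $F$, all of weight $t$, whose two ends are heavier than $t$. We claim that \emph{the edge with the largest label among $a_x,e,a_y$ is a link and the other two lie in $W$}. Call this edge $g$. Removing it splits the path into two pieces contained in $H_g$, each with a vertex heavier than $t$, so both sides of $g$ are infinite by Lemma~\ref{lem:basic}(ii), and $g\in\mathcal E$. For the other two edges note that the only edges of weight at least $t$ at $x$ are $e$ and the two up-edges, whose labels are at least $U(a_x)$; the same holds at $y$. If $g=e$, then $D_x(a_x)=\{x\}$ and $D_y(a_y)=\{y\}$. If $g=a_x$, then $D_x(e)=\{x\}$ and $D_y(a_y)\subseteq\{x,y\}$. The case $g=a_y$ is the same with $x$ and $y$ exchanged. In particular,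
\[
\mathbb P(e\in\mathcal E)=\int_0^1\bigl(1-(1-p)^2\bigr)^2\,dp=1-\frac23+\frac15=\frac8{15}>0,
\]
and alternative (II) holds.

The structure of the general proof is visible here. In $W$, either $x$ and $y$ are not joined by the bridge and each has its own up-edge, or they are joined and share a single up-edge. So from every vertex there is one way to climb in $W$, and each tree of $W$ contains a ray with weights tending to infinity. Moreover, for every vertex $x$ the link among $a_x,e,a_y$ has weight $w(x)$ and an endpoint in the tree of $W$ containing $x$: if it is $a_y$, then $e\in W$. So every tree of $W$ meets infinitely many links of weight at least $1$. Crossing one of them we enter a new tree of $W$ with the same property. A walker who crosses link after link, never turning back, has infinitely many choices at each step and visits vertices of weight at least $1$ infinitely often. This produces $2^{\aleph_0}$ nonvanishing ends.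

In this example there is a link next to every vertex. In general links may be rare, and the main work, done in Section~\ref{sec:links}, is to show that no tree of $W$ avoids them.

\section{The wired subforest}\label{sec:wired}

The \emph{plateau} $L(v)$ of a vertex $v$ is the component of $v$ in the graph formed by the horizontal edges of $W$. It is a subtree of $W$, and all its vertices have weight $w(v)$. In the examples the plateaus had one or two vertices and exactly one up-edge of $W$ left each of them. This is the general picture.

\begin{lemma}\label{lem:plateau}
Almost surely, for every $v$, exactly one up-edge of $W$ has its lower endpoint in $L(v)$, and $L(v)$ is finite.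
\end{lemma}

\begin{proof}
Fix $v$, and let $L=L(v)$ and $t=w(v)$.

\emph{At most one up-edge.} Suppose $e_1=\{x_1,y_1\}$ and $e_2=\{x_2,y_2\}$ are distinct up-edges of $W$ with lower endpoints $x_1,x_2\in L$. Consider the walk that starts at $y_1$, crosses $e_1$, follows the path in $L$ from $x_1$ to $x_2$ and crosses $e_2$. Its edges are distinct, lie in $W$ and have weight $t$. Let $g=\{a,b\}$ be its $\prec$-smallest edge, with $a$ before $b$. The rest of the walk lies in $H_g$, so $y_1\in D_a(g)$ and $y_2\in D_b(g)$. Both sets are infinite by Lemma~\ref{lem:basic}(ii), which contradicts $g\in W$.

\emph{At least one up-edge.} Lemma~\ref{lem:basic}(i) produces edges of $W$ only on the boundary of finite sets, and we do not yet know that $L$ is finite. We therefore grow a finite set greedily. Let $K_0=\{v\}$, and let $K_{i+1}$ be $K_i$ together with the outer endpoint of the $\prec$-largest edge of $\partial K_i$. All chosen edges lie in $W$. Suppose all vertices of $K_i$ have weight $t$. Then all edges of $\partial K_i$ have weight at most $t$, and $\partial K_i$ contains up-edges of weight $t$ by Lemma~\ref{lem:up}. So the chosen edge has weight $t$, and it is horizontal or an up-edge from $K_i$. By induction, as long as only horizontal edges have been chosen,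 $K_i\subseteq L$, and the first up-edge to be chosen is an up-edge of $W$ from $L$. It remains to show that the event $N$ that no up-edge is ever chosen has probability $0$.

The idea is that on $N$ infinitely many up-edges are passed over, one of them has a tiny label, and from then on the process must use only edges with tiny labels, which is impossible. To decouple the process from the labels of the up-edges, define $(K_i')$ by $K'_0=\{v\}$ and by adding at each step the outer endpoint of the horizontal edge of $\partial K_i'$ with the smallest label, stopping if there is none. The set $K'_\infty=\bigcup_iK_i'$ is determined by the labels of the horizontal edges. On $N$ we have $K_i=K_i'$ for all $i$, and $K'_\infty$ is infinite.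

Let $\varepsilon=1/(2\Delta)$. When $K'_\infty$ is infinite, infinitely many up-edges have their lower endpoint in it, and given the horizontal labels their labels are independent and uniform. So almost surely on $N$ there is an up-edge $h$ from $K'_\infty$ with $U(h)<\varepsilon$. Let its lower endpoint lie in $K_{i_0}$. Its upper endpoint is never added, so $h\in\partial K_i$ for all $i\ge i_0$, and every edge chosen from then on is larger than $h$, has weight $t$, and thus has label below $\varepsilon$. By induction on $i$, every vertex of $K_i$ is joined to $K_{i_0}$ by edges with labels below $\varepsilon$. As $K_{i_0}$ is finite and $K'_\infty$ is infinite, some vertex lies in an infinite component of the graph of edges with labels below $\varepsilon$, and so it starts simple paths of every length in this graph. The expected number of such paths of length $n$ from a given vertex is at most $\Delta^n\varepsilon^n=2^{-n}$. So this event has probability $0$, and $\mathbb P(N)=0$.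

\emph{Finiteness.} Each plateau $L$ now has a distinguished vertex $x_L$, the lower endpoint of its up-edge in $W$. Let every vertex $u$ send mass $1$ to $x_{L(u)}$. The vertex $o$ receives mass only if $o=x_{L(o)}$, and then exactly from the vertices of $L(o)$, which have weight $1$. Lemma~\ref{lem:mtp} gives
\[
1=\mathbb E\bigl[\,|L(o)|\,\mathbf 1\{o=x_{L(o)}\}\bigr].
\]
So almost surely $L(x)$ is finite for every $x$ with $x=x_{L(x)}$, and every plateau contains such an $x$.
\end{proof}

Let $\pi(v)$ be the upper endpoint of the unique up-edge of $W$ from $L(v)$. So that $\pi$ is defined for all label configurations, put $\pi(v)=\dagger$ if the number of such up-edges is not one, and $\pi(\dagger)=\dagger$; almost surely the value $\dagger$ is never taken. The vertex $\pi(v)$ depends only on the plateau of $v$, lies in the same component of $W$ as $v$, and satisfies $w(\pi(v))/w(v)\in\mathcal R$. In particular $w(\pi(v))\ge r\,w(v)$.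

Let $R(v)$ be the path in $W$ that goes from $v$ through $L(v)$ to $x_{L(v)}$, crosses the up-edge to $\pi(v)$, goes through $L(\pi(v))$ to its up-edge, and so on. Weights along $R(v)$ are nondecreasing and are multiplied by at least $r$ at each up-edge, so the plateaus visited are distinct and $R(v)$ is a ray.

\begin{lemma}\label{lem:oneend}
Almost surely every component $Y$ of $W$ has an end $\xi_Y$ with the following properties.
\begin{itemize}
\item[(i)] For every vertex $v$ of $Y$, the ray $R(v)$ belongs to $\xi_Y$, and its weights are nondecreasing and tend to infinity.
\item[(ii)] For every edge $g$ of $Y$ and every $s>0$, the component of $Y\setminus g$ in which $\xi_Y$ does not lie has only finitely many vertices of weight at least $s$.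
\end{itemize}
Consequently $\xi_Y$ is the only nonvanishing end of $Y$.
\end{lemma}

\begin{proof}
Work on the event of Lemma~\ref{lem:plateau}. Every edge of $W$ is either horizontal, and then inside a plateau, or the up-edge from the plateau of its lower endpoint.

(i) Let $u,u'$ be adjacent in $Y$. If the edge between them is horizontal, then $\pi(u)=\pi(u')$, and $R(\pi(u))$ is a tail of both $R(u)$ and $R(u')$. If it is an up-edge from $u$, then $u'=\pi(u)$, and $R(u')$ is a tail of $R(u)$. Since $Y$ is connected, all rays $R(v)$ with $v\in Y$ belong to one end $\xi_Y$.

(ii) Let $L$ be the plateau such that $g$ is inside $L$ or is the up-edge from $L$, and let $t$ be the weight of its vertices. Put $D_k=\{u:\pi^k(u)\in L\}$ for $k\ge0$. The ray $R(u)$ runs through the plateaus of $u,\pi(u),\pi^2(u),\dots$, so it meets $L$ if and only if $u\in\bigcup_kD_k$. If $u\in Y$ is in no $D_k$, then $R(u)$ avoids $L$, hence avoids $g$, and $u$ is in the component of $Y\setminus g$ in which $\xi_Y$ lies. So the other component is contained in $\bigcup_kD_k$. Each $D_k$ is finite: $D_0=L$, and $D_{k+1}$ is the union of the plateaus whose up-edge ends in $D_k$, which are finite sets and, by local finiteness, finitely many. The vertices of $D_k$ have weight at most $r^{-k}t$.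 So only finitely many vertices of $\bigcup_kD_k$ have weight at least $s$.

The end $\xi_Y$ is nonvanishing by (i) and Lemma~\ref{lem:ends}(i). Let $\eta\ne\xi_Y$ be another end. The rays in $\eta$ and $\xi_Y$ from a common vertex part at some point, and if $g$ is the first edge of the former that is not on the latter, then $\eta$ and $\xi_Y$ lie in different components of $Y\setminus g$. By (ii) and Lemma~\ref{lem:ends}(ii), $\eta$ is vanishing.
\end{proof}

\section{Links meet every tree of the wired subforest}\label{sec:links}

Suppose that links occur with positive probability. The components of $W$ are built from the same labels as the links, so a priori some components could avoid all links. Such a component would be a tree of $F$ with one nonvanishing end, possibly next to trees with many. This section excludes that.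

\begin{proposition}\label{prop:links}
In case (II), almost surely, for every component $Y$ of $W$ and every $s>0$, infinitely many links of weight at least $s$ have an endpoint in $Y$.
\end{proposition}

\subsection{Independence of levels}

For $t>0$ let $\mathcal G_t$, $\mathcal G_{\ge t}$ and $\mathcal G_{>t}$ be the $\sigma$-fields generated by the labels of the edges of weight equal to $t$, at least $t$, and greater than $t$. If $w(e)=t$, then $H_e$ consists of \emph{all} edges of weight greater than $t$, whatever their labels, and of the edges of weight $t$ with label below $U(e)$. Therefore
\begin{equation}\label{eq:level}
\{e\in F\},\ \{e\in W\},\ \{e\in\mathcal E\}\in\mathcal G_{w(e)}.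
\end{equation}
The $\sigma$-fields $\mathcal G_t$ and $\mathcal G_{>t}$ are independent. When $w\equiv1$ all edges have the same weight and \eqref{eq:level} says nothing; here it splits the randomness into independent levels.

The plan is to use the levels above $t$ to find infinitely many vertices that belong to one component of $W$, and then to use level $t$ to attach a link below infinitely many of them (Figure~\ref{fig:pattern}). The vertices on the ray $R(v)$ are not suitable for the first step: they have different weights, so the links attached below them would lie on different levels, possibly on the levels that determine the ray. We need infinitely many vertices of one weight.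

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[dotted] (-0.3,0) -- (9.2,0) node[right] {weight $t$};
\draw[dotted] (-0.3,1.5) -- (9.2,1.5) node[right] {weight $w(v)$};
\draw[->] (0.5,1.5) -- (2.1,2.55);
\draw[->] (4,1.5) -- (2.3,2.55);
\draw[->] (2.2,2.6) -- (4.4,3.55);
\draw[->] (7.5,1.5) -- (6.35,2.52);
\draw[->] (6.3,2.6) -- (4.6,3.55);
\draw[->] (4.5,3.6) -- (4.5,4.3);
\draw[very thick] (4,1.5) -- (3.2,0) -- (4.2,0);
\draw[very thick,dashed] (4.2,0) -- (5.3,0) node[midway,below] {link};
\draw[very thick] (7.5,1.5) -- (6.7,0) -- (7.7,0);
\draw[very thick,dashed] (7.7,0) -- (8.8,0) node[midway,below] {link};
\fill (0.5,1.5) circle (2pt) node[below] {$v$};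
\fill (4,1.5) circle (2pt) node[above right] {$z$};
\fill (7.5,1.5) circle (2pt) node[above right] {$z'$};
\fill (2.2,2.6) circle (2pt) (6.3,2.6) circle (2pt) (4.5,3.6) circle (2pt);
\fill (3.2,0) circle (2pt) (4.2,0) circle (2pt) (6.7,0) circle (2pt) (7.7,0) circle (2pt);
\end{tikzpicture}
\caption{Finding links at the component of $v$ in the wired subforest $W$. The arrows $u\to\pi(u)$ depend only on labels of edges of weight at least $w(v)$; they merge, which shows that $v,z,z'$ lie in one component of $W$. The thick paths in $W$ and the links at their lower ends consist of edges of weight $t<w(v)$ and depend only on labels of edges of weight $t$.}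
\label{fig:pattern}
\end{figure}

\subsection{Infinitely many vertices of one weight}

For $v\in V$ let
\[
Z(v)=\{z\in V:\ w(z)=w(v)\text{ and }\pi^n(z)=\pi^n(v)\ne\dagger\text{ for some }n\ge0\}.
\]

\begin{lemma}\label{lem:Z}
The set $Z(v)$ is contained in the component of $v$ in $W$, it is $\mathcal G_{\ge w(v)}$-measurable, and almost surely it is infinite for every $v$.
\end{lemma}

\begin{proof}
The containment holds because $u$ and $\pi^n(u)$ lie in the same component of $W$. The plateau $L(u)$ and the up-edges of $W$ from it are determined by the edges of $W$ of weight $w(u)$, so $\pi(u)$ is $\mathcal G_{w(u)}$-measurable by \eqref{eq:level}. The event $\{\pi^n(u)=u'\}$ is the union, over sequences $u=u_0,u_1,\dots,u_n=u'$ of increasing weights, of the events $\bigcap_{i<n}\{\pi(u_i)=u_{i+1}\}$, so it lies in $\mathcal G_{\ge w(u)}$. This gives the measurability.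

For the size of $Z(v)$ we use mass transport along $\pi^n$. The vertex $\pi^n(v)$ is at least $r^n$ times heavier than $v$, so mass sent to it is discounted by a factor $r^{-n}$, and the balance can hold only if many vertices send their mass to the same place. Let
\[
S_n(v)=\bigl|\{z:\ w(z)=w(v),\ \pi^n(z)=\pi^n(v)\}\bigr|.
\]
The sets counted increase with $n$, and almost surely their union is $Z(v)$. Fix $m$ and $n$, and let $v$ send mass $\mathbf 1\{S_n(v)\le m\}$ to $\pi^n(v)$. By Lemma~\ref{lem:mtp},
\[
\mathbb P(S_n(o)\le m)=\mathbb E\sum_{v:\ \pi^n(v)=o}w(v)\,\mathbf 1\{S_n(v)\le m\}.
\]
Group the terms by the value $s=w(v)$, and let $A_s=\{v:\pi^n(v)=o,\ w(v)=s\}$. Every $v\in A_s$ has $S_n(v)=|A_s|$, so the group contributes $s\,|A_s|\,\mathbf 1\{|A_s|\le m\}\le ms$. If $A_s\ne\emptyset$, then $1/s$ is a product of $n$ elements of $\mathcal R$. Such a product is determined by how often each of the $j_0$ elements occurs, so there are at most $(n+1)^{j_0}$ possible values of $s$, each at most $r^{-n}$. Hence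
\[
\mathbb P(|Z(o)|\le m)\le\mathbb P(S_n(o)\le m)\le m\,(n+1)^{j_0}r^{-n}\longrightarrow0\qquad(n\to\infty).
\]
This holds for every $m$, so $Z(o)$ is almost surely infinite.
\end{proof}

The finiteness of $\mathcal R$ is what allows us to fix the weight: the number of levels from which $o$ receives mass grows polynomially in $n$, while the discount is exponential.

\subsection{Translates of an event}

The event that a given edge is a link depends on infinitely many labels, so its translates need not be independent. Far apart they are nearly independent, and this suffices. For an event $A$ of label configurations let $\gamma A=\{U:\gamma^{-1}U\in A\}$. Then $\mathbb P(\gamma A)=\mathbb P(A)$, and if $A$ depends only on the labels in $B\subseteq E$, then $\gamma A$ depends only on the labels in $\gamma B$, since $(\gamma^{-1}U)(f)=U(\gamma f)$.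

\begin{lemma}\label{lem:bc}
Let $A$ be an event with $\mathbb P(A)=c>0$, let $y_0\in V$, let $Z\subseteq V$ be a fixed infinite set, and for $z\in Z$ let $\gamma_z\in\Gamma$ satisfy $\gamma_zy_0=z$. Then almost surely infinitely many of the events $\gamma_zA$, $z\in Z$, occur.
\end{lemma}

\begin{proof}
The events that depend on finitely many labels form an algebra that generates the $\sigma$-field. So for each $j\ge1$ there are a finite set $B_j\subset E$ and an event $A_j$ depending only on the labels in $B_j$ with $\mathbb P(A\,\triangle\,A_j)<2^{-j}$. Let $\rho_j$ be such that all endpoints of edges in $B_j$ are within distance $\rho_j$ of $y_0$; then those of $\gamma_zB_j$ are within distance $\rho_j$ of $z$. Balls are finite and $Z$ is infinite, so we can choose distinct $z_1,z_2,\ldots\in Z$ one after another with $z_j$ at distance greater than $\rho_j$ from all endpoints of edges in $\gamma_{z_i}B_i$, $i<j$. The sets $\gamma_{z_j}B_j$ are pairwise disjoint, so the events $\gamma_{z_j}A_j$ are independent, with probabilities at least $c-2^{-j}$. By the second Borel--Cantelli lemma, almost surely infinitely many of them occur. By the first, almost surely only finitely many of the events $\gamma_{z_j}A\,\triangle\,\gamma_{z_j}A_j$ occur. Hence infinitely many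 of the events $\gamma_{z_j}A$ occur.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:links}}

\begin{proof}
\emph{The pattern.} Let $\mathbb P(e_0\in\mathcal E)>0$, put $t_0=w(e_0)$, and let $x_0$ be an endpoint of $e_0$ with $w(x_0)=t_0$. Translating $x_0$ itself to the vertices of $Z(v)$ would put the link on level $w(v)$, on which $Z(v)$ depends. We therefore anchor the link at a heavier vertex, by a path on the level of the link. By Lemma~\ref{lem:plateau}, almost surely $W$ contains a path from $\pi(x_0)$ to $x_0$ all of whose edges have weight $t_0$, namely the up-edge from $L(x_0)$ followed by a path in $L(x_0)$. There are only countably many finite paths, so there is a fixed path $\tau_0$ from a vertex $y_0$ with $w(y_0)>t_0$ to $x_0$, with all edges of weight $t_0$, such that the event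
\[
A=\{\tau_0\subseteq W,\ e_0\in\mathcal E\}
\]
has positive probability. By equivariance, $\gamma A=\{\gamma\tau_0\subseteq W,\ \gamma e_0\in\mathcal E\}$. On $\gamma A$ the edge $\gamma e_0$ is a link with the endpoint $\gamma x_0$ in the component of $\gamma y_0$ in $W$.

\emph{Placing the pattern.} Let $\theta=t_0/w(y_0)<1$. Fix $v$ and put $t=\theta\,w(v)$. For each $z$ with $w(z)=w(v)$ fix $\gamma_z\in\Gamma$ with $\gamma_zy_0=z$. By \eqref{eq:inv}, the edge $\gamma_ze_0$ and all edges of $\gamma_z\tau_0$ have weight $w(z)\,t_0/w(y_0)=t$. So $\gamma_zA\in\mathcal G_t$ by \eqref{eq:level}, while $Z(v)$ is measurable with respect to $\mathcal G_{\ge w(v)}\subseteq\mathcal G_{>t}$ by Lemma~\ref{lem:Z}. For a fixed set $Z$ of vertices of weight $w(v)$, let $\psi(Z)$ be the probability that $\gamma_zA$ occurs for only finitely many $z\in Z$. By independence of $\mathcal G_t$ and $\mathcal G_{>t}$ and Fubini's theorem,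
\[
\mathbb P\bigl(\gamma_zA\text{ occurs for only finitely many }z\in Z(v)\bigr)=\mathbb E\,\psi(Z(v))=0,
\]
because $Z(v)$ is almost surely infinite and $\psi$ vanishes on infinite sets by Lemma~\ref{lem:bc}.

\emph{Conclusion.} Almost surely, for infinitely many $z\in Z(v)$ the edge $\gamma_ze_0$ is a link of weight $\theta\,w(v)$ with an endpoint in the component of $z$ in $W$, which is the component of $v$. This endpoint is within distance $|\tau_0|$ of $z$, where $|\tau_0|$ is the length of $\tau_0$, so a given edge equals $\gamma_ze_0$ for only finitely many $z$, and infinitely many distinct links arise. Almost surely this holds for all $v$ at once. Given $Y$ and $s$, Lemma~\ref{lem:oneend}(i) provides $v\in Y$ with $\theta\,w(v)\ge s$.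
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The conditions defining (I) and (II) are negations of each other. In case (I), almost surely $\mathcal E=\emptyset$ because $E$ is countable, so $F=W$, and Lemma~\ref{lem:oneend} gives exactly one nonvanishing end in every tree.

Assume (II), and work on the almost sure event on which Lemma~\ref{lem:oneend} and Proposition~\ref{prop:links} hold. Call a vertex or an edge \emph{heavy} if its weight is at least $1$; both endpoints of a heavy edge are heavy. Let $T$ be a tree of $F$. It has at most $2^{\aleph_0}$ ends, since ends correspond to rays from a fixed vertex and $V$ is countable. So only lower bounds are needed.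

The tree $T$ is a union of components of $W$ together with links. Contract each of these components to a node. Since they are disjoint subtrees of $T$, a loop, a multiple edge or a cycle in the quotient would lift to a cycle in $T$. So the quotient is a tree $\mathcal T$, whose edges are the links of $T$, and by Proposition~\ref{prop:links} every node of $\mathcal T$ is incident to infinitely many heavy links.

\begin{lemma}\label{lem:beyond}
If $f$ is a link of $T$ and $X$ is a component of $T\setminus f$, then $2^{\aleph_0}$ nonvanishing ends of $T$ lie in $X$.
\end{lemma}

\begin{proof}
Let $x$ be the endpoint of $f$ in $X$ and $Y_0$ the component of $x$ in $W$. Consider sequences $f_1,f_2,\dots$ of heavy links built as follows, with $f_0=f$: the link $f_k\ne f_{k-1}$ is incident to $Y_{k-1}$, and $Y_k$ is the node at its other end. There are infinitely many choices at every step, so there are at least $2^{\aleph_0}$ sequences. A walk in a tree that never crosses the same edge twice in a row is a simple path, so the nodes $Y_0,Y_1,\dots$ are distinct. Each sequence determines a path in $T$ that starts at $x$, crosses $f_1,f_2,\dots$ in order, and inside each $Y_k$ follows the unique path from the point of entry to the endpoint of $f_{k+1}$. It is a ray because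 the $Y_k$ are distinct. It does not cross $f$, because $f_1\ne f$ and the ray does not return to $Y_0$; so it stays in $X$. It contains the endpoints of all $f_k$, which are heavy, so its end is nonvanishing by Lemma~\ref{lem:ends}(i).

Let $(f_k)$ and $(f_k')$ be two different sequences and $k$ the first index with $f_k\ne f_k'$. The first ray crosses $f_k$ exactly once. The second never crosses $f_k$, because it leaves $Y_{k-1}$ through $f_k'$ and does not return. Both start at $x$, so their ends lie in different components of $T\setminus f_k$ and are distinct.
\end{proof}

The tree $T$ contains a link, since it contains a component of $W$. By Lemma~\ref{lem:beyond}, $T$ has exactly $2^{\aleph_0}$ nonvanishing ends.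

For the last statement of (II), let $g$ be an edge of $T$ and $X$ a component of $T\setminus g$. We show that either $2^{\aleph_0}$ nonvanishing ends lie in $X$ or none does. If $g$ is a link, Lemma~\ref{lem:beyond} applies to $X$. If $X$ contains a link $f$, then $X$ contains the component of $T\setminus f$ that does not contain $g$, and Lemma~\ref{lem:beyond} applies to that component.

In the remaining case $g\in W$ and all edges of $X$ lie in $W$. Let $Y$ be the component of $W$ containing $g$. The edges of $T$ at a vertex of $X$ are $g$ or edges of $X$. So $X$ is a component of $Y\setminus g$, and no link has an endpoint in $X$. Let $X'$ be the other component of $Y\setminus g$. The infinitely many heavy links incident to $Y$ have their endpoints in $X'$, so by local finiteness $X'$ has infinitely many heavy vertices. By Lemma~\ref{lem:oneend}(ii), $\xi_Y$ lies in $X'$, and $X$ has only finitely many vertices of weight at least $s$ for every $s>0$. By Lemma~\ref{lem:ends}(ii), every end of $T$ that lies in $X$ is vanishing. This completes the proof of Theorem~\ref{thm:main}.\qed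

\begin{remark}
Every nonvanishing end constructed in the proof was recognized by Lemma~\ref{lem:ends}(i), along a ray. Since an end with $\limsup w>0$ along one of its rays is nonvanishing, the counts in Theorem~\ref{thm:main} are the same if only these ends are counted.
\end{remark}

\section{Deciding the alternative}\label{sec:criteria}

The alternative can be read from a family of percolation processes. For $t>0$ and $p\in[0,1]$ let
\[
H_{t,p}=\{f\in E:w(f)>t\}\cup\{f\in E:w(f)=t,\ U(f)<p\}.
\]
All edges above level $t$ are present, and each edge on level $t$ is present independently with probability $p$. Note that $H_e=H_{w(e),U(e)}$. Let $G_{\ge t}$ and $G_{>t}$ be the subgraphs of $G$ induced by the vertices of weight at least $t$ and greater than $t$. The edges of $G_{\ge t}$ are the edges of weight at least $t$, so $H_{t,p}\subseteq G_{\ge t}$. By \eqref{eq:inv}, an automorphism taking $x$ to $x'$ maps $G_{>w(x)}$ onto $G_{>w(x')}$; so if $G_{>t}$ is connected for one $t\in w(V)$, it is connected for all.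

\begin{proposition}\label{prop:crit}
\begin{itemize}
\item[(a)] Alternative (II) holds if and only if for some $t\in w(V)$ there is a set of $p\in(0,1)$ of positive Lebesgue measure such that, with positive probability, some component of $G_{\ge t}$ contains two infinite components of $H_{t,p}$.
\item[(b)] If $G_{>t}$ is connected for some (equivalently, every) $t\in w(V)$, then alternative (I) holds.
\end{itemize}
\end{proposition}

\begin{proof}
(a) For $e=\{x,y\}$ of weight $t$ let $X_{e,p}$ be the event that $x$ and $y$ lie in distinct infinite components of $H_{t,p}\setminus\{e\}$. It does not depend on $U(e)$, and $e\in\mathcal E$ if and only if $X_{e,p}$ holds with $p=U(e)$. By Fubini's theorem,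
\begin{equation}\label{eq:int}
\mathbb P(e\in\mathcal E)=\int_0^1\mathbb P(X_{e,p})\,dp.
\end{equation}

Suppose this is positive. Then $\mathbb P(X_{e,p})>0$ for a set of $p\in(0,1)$ of positive measure, and for these $p$ the event $X_{e,p}\cap\{U(e)\ge p\}$ has probability $(1-p)\,\mathbb P(X_{e,p})>0$. On this event $e\notin H_{t,p}$, so $x$ and $y$ lie in distinct infinite components of $H_{t,p}$, and both are contained in the component of $G_{\ge t}$ that contains $e$.

Conversely, fix $t$ and a value $p$ for which the event in (a) has positive probability. The two infinite components need not be adjacent, and we bring them together by lowering finitely many labels. On the event, choose a path in $G_{\ge t}$ between two distinct infinite components of $H_{t,p}$ with the least number $m\ge1$ of edges outside $H_{t,p}$. Call these edges $e_1,\dots,e_m$ in order; they have weight $t$. They cut the path into pieces lying in components $C_0,\dots,C_m$ of $H_{t,p}$, with $C_0\ne C_m$ infinite. The $C_i$ are distinct, since $C_i=C_j$ with $i<j$ would allow a shortcut inside $C_i$ that avoids $e_{i+1},\dots,e_j$. The components $C_1,\dots,C_{m-1}$ are finite, since otherwise an initial part of the path would have smaller $m$. There are countably many tuples of edges,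 so for some fixed tuple $(e_1,\dots,e_m)$ the event $B$ that it arises in this way has positive probability. Take a configuration in $B$ and change the labels of $e_1,\dots,e_{m-1}$ to arbitrary values below $p$. This adds exactly these edges to $H_{t,p}$, so $C_0\cup\dots\cup C_{m-1}$ becomes one infinite component, $C_m$ is unchanged, and $e_m$ joins the two. Thus $X_{e_m,p}$ holds after the change. Let $B'$ be the event that $B$ has positive conditional probability given all labels other than those of $e_1,\dots,e_{m-1}$. Then $\mathbb P(B')>0$, the event $B'$ is independent of these $m-1$ labels, and $X_{e_m,p}$ holds whenever $B'$ holds and these labels are below $p$. So $\mathbb P(X_{e_m,p})\ge p^{m-1}\,\mathbb P(B')>0$.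

Hence the given set of $p$ is covered by the countably many measurable sets $\{p:\mathbb P(X_{e,p})>0\}$, with $e$ of weight $t$. One of them has positive measure, and then $\mathbb P(e\in\mathcal E)>0$ by \eqref{eq:int}.

(b) Let $e=\{x,y\}$ have weight $t$, and suppose $e\in\mathcal E$. All edges of the connected graph $G_{>t}$ lie in $H_e$, so at most one of the disjoint sets $D_x(e)$, $D_y(e)$ meets $G_{>t}$. Say $D_x(e)$ does not. Being infinite, it has every vertex on an edge of $H_e$, whose weight is at least $t$; so all its vertices have weight exactly $t$. Then $D_x(e)$ equals the component $K$ of $x$ in the graph of horizontal edges of weight $t$ with label below $U(e)$, and no up-edge from $K$ lies in $H_e$, so all up-edges from $K$ have label at least $U(e)>0$. The set $K$ is determined by $U(e)$ and the horizontal labels. When it is infinite, there are infinitely many up-edges from $K$ other than $e$ by Lemma~\ref{lem:up}, and their labels are conditionally independent and uniform, so the conditional probability that all are at least $U(e)$ is $0$. Hence $\mathbb P(e\in\mathcal E)=0$.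
\end{proof}

In the grandparent graph, $G_{>t}$ is connected through common ancestors, and (b) confirms alternative (I). In the free product of Section~\ref{sec:fp} it is not: if $\{x,y\}$ is a bridge of weight $t$, the parents of $x$ and $y$ have weight $2t$, and every path between them passes through $x$.

\begin{thebibliography}{1}

\bibitem{CTT}
Ruiyuan Chen, Grigory Terlov, Anush Tserunyan,
\emph{Nonamenable subforests of multi-ended quasi-pmp graphs},
arXiv:2211.07908 (2022).

\end{thebibliography}
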